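# Bounded support forces finite support for $p$-adic algebraic numbers

## 1. A root of $X^2-X=\tfrac12$ in powers of $2$

Take an algebraically closed field containing $\mathbf Q_2$, with a valuation $v$ extending the $2$-adic one, $v(2)=1$, and in it a root $f$ of
$$X^2-X=\tfrac12 ,\qquad\text{that is}\qquad f=\frac{1\pm\sqrt3}{2}.$$
Choose compatible roots of $2$, so that $(2^{-1/2^{k}})^2=2^{-1/2^{k-1}}$. Let us expand $f$ in powers of $2$, one term at a time. Write $O$ for any element of valuation $\ge 0$.

If $v(f)\ge0$, then $v(f^2-f)\ge 0$, which is false. So $v(f)<0$, hence $v(f^2)<v(f)$, and $2v(f)=v(\frac12)=-1$. Thus $v(f)=-\frac12$, and a natural first term is $2^{-1/2}$. Put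
$$s_m=\sum_{k=1}^m2^{-1/2^k},\qquad h_m=f-s_m\qquad(m\ge 0,\ s_0=0).$$
The cross terms of $s_m^2$ are $2\cdot2^{-1/2^j-1/2^k}$ with $j<k$. Their valuation is at least $1-\frac12-\frac14>0$. So
$$s_m^2-s_m=\tfrac12-2^{-1/2^m}+O .$$
Both $f$ and $s_m$ have valuation $\ge-\frac12$, so $v(h_m)\ge-\frac12$ and $v(2s_mh_m)\ge0$. Subtracting,
$$h_m^2-h_m=(f^2-f)-(s_m^2-s_m)-2s_mh_m=2^{-1/2^m}+O .$$
The right side has negative valuation $-1/2^m$. As before, this forces $v(h_m)<0$ and $2v(h_m)=-1/2^m$. Hence
$$v(f-s_m)=-\frac1{2^{m+1}}\qquad\text{for all }m\ge0. \tag{1}$$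

So the expansion begins $2^{-1/2}+2^{-1/4}+2^{-1/8}+\cdots$, and after infinitely many terms it has not yet reached exponent $0$. To go on one needs a field in which such transfinite sums make sense. Its elements are generalized series whose exponents form a well-ordered subset of $\mathbf Q$.

Is $f$ equal to the infinite sum $\sum_{k\ge1}2^{-1/2^k}$? Compare with characteristic $2$. Over $\mathbf F_2$ the series $\Theta=\sum_{k\ge1}t^{-1/2^k}$ satisfies
$$\Theta^2=\sum_{k\ge1}t^{-1/2^{k-1}}=t^{-1}+\Theta ,$$
so it is an algebraic element whose support is infinite and lies in $[-\frac12,0)$. Over $\mathbf Q_2$ the cross terms of the square, carrying a factor $2$, do not vanish, and they require corrections at exponents $\ge 0$. Could the corrections ever come to an end? In general: can a series that is algebraic over $\mathbf Q_p$ have a support that is bounded and yet infinite? The question appears in Shanwen Wang, Yijun Yuan, "$p$-adic Hahn series with sparse support", arXiv:2607.06944 (2026), in the form: prove or disprove that bounded support forces finite support.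 The statement is true, and we now build its proof.

## 2. Series with carries: the field $\mathbf L_p$

Let $W=W(\overline{\mathbf F}_p)$ be the ring of Witt vectors and $\breve{\mathbf Q}_p=W[1/p]$. Every element of $W$ is uniquely $\sum_{n\ge0}[a_n]p^n$ with $a_n\in\overline{\mathbf F}_p$, where $[\cdot]$ is the Teichmüller lift.

A $p$-adic Hahn series is a formal sum $f=\sum_{q\in\mathbf Q}[f(q)]p^q$ with $f(q)\in\overline{\mathbf F}_p$ and well-ordered support $\operatorname{Supp}(f)=\{q:f(q)\ne0\}$. We use the construction of B. Poonen, *Maximally complete fields*, Enseign. Math. 39 (1993), §4.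

**Definition (the field $\mathbf L_p$).** Let $W((t^{\mathbf Q}))$ be the ring of series $\sum_qG_qt^q$ with $G_q\in W$ and well-ordered support. Let $\mathcal N_P$ be the ideal of those with
$$\sum_{n\in\mathbf Z}G_{q+n}p^n=0\qquad\text{for every }q\in\mathbf Q .$$
Put $\mathbf L_p=W((t^{\mathbf Q}))/\mathcal N_P$. Each class has a unique representative $\tilde f=\sum_q[f(q)]t^q$, and the class is written $f=\sum_q[f(q)]p^q$. The element $c\in W$ is the class of $c\,t^0$.

We recall that $\mathbf L_p$ is a field (Krull, Lampert, Poonen), is algebraically closed, and has the valuation $v(f)=\min\operatorname{Supp}(f)$. It contains $\mathbf Q_p\subset\breve{\mathbf Q}_p$. Since $t-p\in\mathcal N_P$, the class of $t$ is $p$; the class of $t^q$ is written $p^q$.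

Addition involves carries. In $\mathbf L_2$, $1+1$ is the class of $2t^0$, which is the class of $t$, so its support is $\{1\}$. Also $-1=\sum_{n\ge0}2^n$ in $W(\overline{\mathbf F}_2)$, so $-1\in\mathbf L_2$ has the unbounded support $\{0,1,2,\dots\}$. In particular the series of bounded support do not form a ring.

We shall need one fact about leading terms.

**(V)** If $G\in W((t^{\mathbf Q}))$ has least exponent $q_0$ and $G_{q_0}$ is a unit of $W$, then the class $g$ of $G$ has $v(g)=q_0$.

*Proof.* For every $q$ we have $\sum_n[g(q+n)]p^n=\sum_nG_{q+n}p^n$. Suppose $g(q)\ne0$ for some $q<q_0$, and take $q$ least in its coset of $\mathbf Z$. Then the left side is a unit, while on the right $G_{q+n}\neq0$ needs $q+n\ge q_0>q$, so $n\ge1$ and the right side is divisible by $p$. This is a contradiction. At $q=q_0$ no terms with $n<0$ occur on either side, and reducing mod $p$ gives $g(q_0)=G_{q_0}\bmod p\neq0$. $\square$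

Return to Section 1 inside $\mathbf L_2$. The representative of $s_m$ is $\sum_{k\le m}t^{-1/2^k}$. At the least exponent where $\tilde f$ and $\tilde s_m$ differ, the difference is $[a]-[b]$ with $a\neq b$, a unit. So (V) gives $v(f-s_m)=\min\{q:f(q)\ne s_m(q)\}$. By (1) this minimum is $-1/2^{m+1}$, where $s_m$ has coefficient $0$. Hence $-1/2^{m+1}\in\operatorname{Supp}(f)$ for all $m\ge0$: infinitely many exponents of $f$ lie in $[-\frac12,0)$.

Now let $\theta=\sum_{k\ge1}2^{-1/2^k}\in\mathbf L_2$. Since $2$ and $t$ have the same class,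
$$\theta^2-\theta-\tfrac12=\sum_{1\le j<k}2^{\,1-2^{-j}-2^{-k}} .$$
The exponents on the right are distinct, by uniqueness of binary expansions, so this is the standard form of the element. It is not $0$, and $\theta$ is not a root of $X^2-X=\frac12$. The square has produced a support of order type $\omega^2$, since for each $j$ the exponents accumulate at $1-2^{-j}$ and these points accumulate at $1$, whereas $\theta$ itself has a support of order type $\omega$. A measure of the complexity of supports, additive under products, would make this observation into a proof.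

**Theorem A.** Let $f\in\mathbf L_p$ have bounded support. The following are equivalent: (i) $f$ is algebraic over $\mathbf Q_p$; (ii) $f$ is algebraic over $\breve{\mathbf Q}_p$; (iii) $\operatorname{Supp}f$ is finite.

The carries made bounded supports unstable under addition. The following larger class repairs this, as Theorem B will state.

**Definition ($\Sigma(f)$ and $\mathbf B$).** For $f\in\mathbf L_p$ let $\Sigma(f)=\{q-\lfloor q\rfloor:q\in\operatorname{Supp}f\}\subset[0,1)$. Let $\mathbf B=\{f:\Sigma(f)\text{ is well-ordered}\}$.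

For $-1\in\mathbf L_2$ we get $\Sigma=\{0\}$. For $\theta$ we get $\Sigma(\theta)=\{1-2^{-k}:k\ge1\}$, infinite and well-ordered. Every $f$ with bounded support lies in $\mathbf B$, because then $\Sigma(f)$ is a finite union of translates of well-ordered pieces.

## 3. Natural sums of ordinals, and the stronger theorem

Every ordinal has a Cantor normal form $\omega^{\beta_1}+\dots+\omega^{\beta_k}$ with $\beta_1\ge\dots\ge\beta_k$.

**Definition (natural sum).** The natural (Hessenberg) sum $\alpha\oplus\beta$ is obtained by merging the two lists of exponents and writing them in non-increasing order.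

For example $1\oplus\omega=\omega+1$, while $1+\omega=\omega$; and $(\omega^2+\omega+3)\oplus(\omega+1)=\omega^2+\omega\cdot2+4$. The operation $\oplus$ is commutative, associative, strictly increasing in each argument (hence cancellative), and $\alpha\oplus1=\alpha+1$. Write $k\odot\alpha$ for $\alpha\oplus\dots\oplus\alpha$ with $k$ terms. We add a symbol $-\infty<0$ with $-\infty\oplus\alpha=-\infty$. For an ordinal $e$, every $\alpha$ is uniquely $\omega^e\mu+\delta$ with $\delta<\omega^e$. Four facts are needed.

- (O1) $\omega^e\mu+\delta=\omega^e\mu\oplus\delta$, and $(\omega^e\mu+\delta)\oplus(\omega^e\mu'+\delta')=\omega^e(\mu\oplus\mu')+(\delta\oplus\delta')$ with $\delta\oplus\delta'<\omega^e$. Indeed the exponents of $\omega^e\mu$ are the ordinals $e+\beta$ with $\beta$ an exponent of $\mu$, so they are $\ge e$ and keep their order, while those of $\delta$ are $<e$.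
- (O2) $\omega^e\mu+\delta<\omega^e\mu'$ iff $\mu<\mu'$. If $\mu<\mu'$, then $\omega^e\mu'\ge\omega^e\mu+\omega^e>\omega^e\mu+\delta$. If $\mu\ge\mu'$, then $\omega^e\mu+\delta\ge\omega^e\mu'$.
- (O3) For $\alpha>0$ let the level $\ell(\alpha)$ be the smallest exponent in the Cantor normal form of $\alpha$, and put $\ell(0)=\infty$, larger than every ordinal. Then $\ell(\alpha)\ge e$ iff $\alpha=\omega^e\mu$ for some $\mu$, because the ordinals $\ge e$ are exactly the $e+\beta$. In that case $\ell(\alpha)=e$ iff $\mu$ has an exponent $0$, that is, iff $\mu$ is a successor; and $\ell(\alpha)>e$ iff $\mu$ is $0$ or a limit. Also $\ell(\alpha\oplus\beta)=\min(\ell(\alpha),\ell(\beta))$.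
- (O4) A finite natural sum of ordinals $\omega^\beta$ with $\beta<\alpha$ is $<\omega^\alpha$, since all its exponents are $<\alpha$.

For instance $\ell(\omega^2+\omega)=1$ and $\omega^2+\omega=\omega(\omega+1)$, with $\omega+1$ a successor.

**Theorem B.**

1. $\mathbf B$ is a $\breve{\mathbf Q}_p$-subalgebra of $\mathbf L_p$. An element $f\in\mathbf B$ is algebraic over $\breve{\mathbf Q}_p$ iff $\operatorname{Supp}f\subset\frac1N\mathbf Z$ for some $N$. It is algebraic over $\mathbf Q_p$ iff in addition all $f(q)$ lie in one finite field.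
2. The algebraic closure of $\breve{\mathbf Q}_p$ in $\operatorname{Frac}(\mathbf B)$ is $\bigcup_N\breve{\mathbf Q}_p(p^{1/N})$. In particular, if a quotient $a/b$ of two series with bounded support is algebraic over $\breve{\mathbf Q}_p$, then $\operatorname{Supp}(a/b)\subset\frac1N\mathbf Z$ for some $N$.
3. There is a function $\deg:\mathbf B\to\mathrm{Ord}\cup\{-\infty\}$ such that $\deg f=-\infty$ iff $f=0$; $\deg f\le0$ iff $\Sigma(f)$ is finite; $\deg(f+g)\le\max(\deg f,\deg g)$; and $\deg(fg)=\deg f\oplus\deg g$. If $f,g_1,\dots,g_m\in\mathbf B$, $e$ is an ordinal, $\deg g_i<\omega^e$ for all $i$, and $f$ is algebraic over $\breve{\mathbf Q}_p(g_1,\dots,g_m)$, then $\deg f<\omega^e$.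
4. If $f,g\in\mathbf L_p$ are algebraic over $\breve{\mathbf Q}_p$ and $f(q)=g(q)$ for all $q\ge r$, then $f(q)=g(q)$ for all but finitely many $q$.

One outside result is used, and only for one implication in part 1 (Lampert, Poonen): if $f\in\mathbf L_p$ is algebraic over $\mathbf Q_p$, then all $f(q)$ lie in one finite field.

The plan is as follows. For a bounded series, the sums $\sum_nG_{q+n}p^n$ are finite, so its arithmetic is that of Hahn series over the characteristic $0$ field $\breve{\mathbf Q}_p$, modulo the relation $t=p$. Sections 4–6 define a rank of supports and prove that it is additive under products. Sections 7–8 pass to the quotient by $t=p$.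

## 4. Germs of bounded series and their rank

In Sections 4–6, $L$ is a field of characteristic $0$. We use real exponents. Recall that if $S,T\subset\mathbf R$ are well-ordered, then so is $S+T$, and each real number is $s+s'$ with $s\in S,s'\in T$ in finitely many ways. Indeed every sequence in a well-ordered set has a non-decreasing subsequence. A strictly decreasing sequence of sums, or infinitely many distinct pairs with the same sum, would give a subsequence in which both coordinates are non-decreasing. The first is impossible at once, and in the second both coordinates would be constant.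

**Definition (germs).** $\mathcal H_L$ is the ring of series $F=\sum_{x\in\mathbf R}F_xt^x$, $F_x\in L$, with well-ordered and bounded support. $\mathcal H_L^{\le0}$ is the subring of series supported in $(-\infty,0]$, and $J$ is its ideal of series supported in $(-\infty,-\varepsilon]$ for some $\varepsilon>0$. The ring of germs is $\mathcal G_L=\mathcal H_L^{\le0}/J$. For $F\in\mathcal H_L$ and $x\in\mathbf R$, the germ $F^{|x}\in\mathcal G_L$ is the class of $\sum_{y\le x}F_yt^{y-x}$; it is $L$-linear in $F$.

So a germ remembers a series just to the left of a point. Take $\Theta=\sum_{k\ge1}t^{-p^{-k}}$. Then $\Theta^{|-p^{-k}}=1$, $\Theta^{|0}$ is the class of $\Theta$, also represented by $\sum_{k\ge100}t^{-p^{-k}}$, and all other germs of $\Theta$ are $0$.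

Let $S=\operatorname{supp}F$. As $S$ contains no strictly decreasing sequence, a point of the closure $\bar S$ cannot be approached only from the right. So $x\in\bar S$ iff $S\cap(x-\varepsilon,x]\ne\emptyset$ for all $\varepsilon>0$, iff $F^{|x}\ne0$. The set $\bar S$ is compact, and it is well-ordered: if $x_1>x_2>\cdots$ in $\bar S$, pick $s_i\in S\cap(x_{i+1},x_i]$ to get a strictly decreasing sequence in $S$.

The first lemma computes the germs of a product.

**Lemma 1.** $(FG)^{|z}=\sum_{x+y=z}F^{|x}G^{|y}$, and only finitely many pairs $(x,y)$ have both factors nonzero. The same holds for any finite number of factors.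

*Proof.* Let $S,T$ be the supports. Since $\bar S,\bar T$ are well-ordered, there are finitely many pairs $(x_i,y_i)$, $1\le i\le m$, in $\bar S\times\bar T$ with sum $z$. Choose $\delta>0$ so that the intervals $(x_i-\delta,x_i]$ are disjoint.

**Step 1.** We show that only pairs of exponents near some $(x_i,y_i)$ contribute near $z$: there is $\varepsilon>0$ such that every $(s,s')\in S\times T$ with $s+s'\in(z-\varepsilon,z]$ lies in a box $(x_i-\delta,x_i]\times(y_i-\delta,y_i]$. Otherwise there are pairs $(s_k,s_k')$ in no box with $s_k+s_k'\to z$. Pass to a subsequence on which both coordinates are non-decreasing and, by boundedness, converge to $(x,y)\in\bar S\times\bar T$. Then $x+y=z$, so $(x,y)=(x_i,y_i)$ for some $i$. As $s_k\le x_i$ and $s'_k\le y_i$, the pairs eventually lie in the $i$-th box, a contradiction.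

**Step 2.** We read off the germ. Let $F_i,G_i$ be the restrictions of $F,G$ to $(x_i-\delta,x_i]$ and $(y_i-\delta,y_i]$. The boxes are disjoint, so $(FG)_w=\sum_i(F_iG_i)_w$ for $w\in(z-\varepsilon,z]$. Also $t^{-z}F_iG_i=(t^{-x_i}F_i)(t^{-y_i}G_i)$, and these factors lie in $\mathcal H_L^{\le0}$ and represent $F^{|x_i}$ and $G^{|y_i}$. This gives the formula. For more factors, iterate; the tuples with all factors nonzero lie in a product of well-ordered closures and have a fixed sum, so they are finite in number. $\square$

**Definition (rank).** Put $r_F(x)=-\infty$ for $x\notin\bar S$. For $x\in\bar S$ define, by recursion on the well-ordered set $\bar S$,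
$$r_F(x)=\min_{\varepsilon>0}\ \sup\{r_F(y)+1:\ y\in\bar S\cap(x-\varepsilon,x)\},\qquad\sup\emptyset=0 .$$

The supremum is monotone in $\varepsilon$, so only small $\varepsilon$ matter. If two supports agree on $(a,x]$, so do their closures, and by induction so do their ranks. The definition is translation invariant. Hence there is a function $\rho:\mathcal G_L\to\mathrm{Ord}\cup\{-\infty\}$ with $r_F(x)=\rho(F^{|x})$. It depends only on the support of a representative, so $\rho(\lambda b)=\rho(b)$ for $\lambda\in L^\times$. For $\Theta$ we have $r_\Theta(-p^{-k})=0$ and $r_\Theta(0)=1$. From the definition: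

- (a) $\rho(b)=-\infty$ iff $b=0$, and $\rho(b)=0$ iff $b$ is the germ of a nonzero constant (rank $0$ at $x$ means that $x$ is a point of $\bar S$ with no other points of $\bar S$ just to the left, so $x\in S$).
- (b) For each $x$ there is $\varepsilon>0$ such that every $y$ with $0<|y-x|<\varepsilon$ has $r_F(y)=-\infty$ or $r_F(y)<r_F(x)$. If $x\notin\bar S$, use that $\bar S$ is closed. If $x\in\bar S$, on the left take $\varepsilon$ attaining the minimum; on the right $\bar S\cap(x,x+\varepsilon)=\emptyset$ for small $\varepsilon$, as $\bar S$ is well-ordered.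
- (c) If $\alpha$ is an ordinal with $\alpha<r_F(x)$, then every $(x-\varepsilon,x)$ contains a $y$ with $r_F(y)\ge\alpha$; otherwise the supremum over that interval would be $\le\alpha$.
- (d) If $\alpha$ is an ordinal and $r_F(y)<\alpha$ for all $y\in(x-\varepsilon,x)$, then $r_F(x)\le\alpha$.
- (e) On a compact $I\subset\mathbf R$ where $r_F\not\equiv-\infty$, the function $r_F$ has a maximum, attained at finitely many points. Cover $I$ by finitely many neighborhoods from (b) centered in $I$: each point that is not a center has value $-\infty$ or a value smaller than that of some center.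

The next two lemmas give the easy inequalities.

**Lemma 2.** $\rho(b+c)\le\max(\rho(b),\rho(c))$.

*Proof.* Let $F,G$ have supports $S,T$. We show $r_{F+G}(x)\le m(x):=\max(r_F(x),r_G(x))$ by induction on $x$ in the well-ordered set $\bar S\cup\bar T$; outside it $r_{F+G}=-\infty$. For $x$ in this set $m(x)$ is an ordinal. By (b), $r_F(y)<m(x)$ and $r_G(y)<m(x)$ for $y<x$ close to $x$. By induction $r_{F+G}(y)<m(x)$ for these $y$. Apply (d). $\square$

**Lemma 3.** $\rho(bc)\le\rho(b)\oplus\rho(c)$.

*Proof.* Let $b,c\ne0$ and use induction on $\tau=\rho(b)\oplus\rho(c)$. Take representatives $B,C\in\mathcal H_L^{\le0}$. For $\gamma<0$ close to $0$, Lemma 1 gives $(BC)^{|\gamma}=\sum B^{|x}C^{|y}$ over $x+y=\gamma$. As $B,C$ are supported in $(-\infty,0]$, nonzero terms have $x,y\in[\gamma,0]$, not both $0$. By (b), $\rho(B^{|x})\le\rho(b)$ with strict inequality if $x<0$, and similarly for $C$. So $\rho(B^{|x})\oplus\rho(C^{|y})<\tau$, and by induction the term has rank $<\tau$. By Lemma 2, $\rho((BC)^{|\gamma})<\tau$ for all such $\gamma$. Apply (d). $\square$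

We can already settle the series $\Theta$ by hand, before any quotient is taken. All coefficients of $\Theta^n$ are non-negative integers, so in characteristic $0$ nothing cancels and $\operatorname{supp}\Theta^n$ is the full $n$-fold sumset. A larger support has pointwise a larger or equal rank, by induction in the definition. Since $\operatorname{supp}\Theta^n\supset-p^{-k}+\operatorname{supp}\Theta^{n-1}$, the rank of $\Theta^n$ at $-p^{-k}$ is at least the rank of $\Theta^{n-1}$ at $0$, which is $\geq n-1$ by induction. So the rank of $\Theta^n$ at $0$ is at least $n$, and it is at most $n$ by Lemma 3: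
$$\rho\big((\Theta^{|0})^n\big)=n . \tag{2}$$
By Lemma 2 a polynomial of degree $<n$ in $\Theta$ with coefficients in $L$ has rank $\leq n-1$ at $0$, so it cannot cancel $\Theta^n$. Hence $\Theta$ is transcendental over $L$. The corresponding calculation fails over $\mathbf F_p$: there $\Theta^p=\sum_k t^{-p^{1-k}}$ has rank $1$ at $0$, not $p$. For general coefficients positivity is not available, and we need a reason for $\rho(bc)\ge\rho(b)\oplus\rho(c)$.

## 5. Cancellation in products, and a quotient rule

A first attempt at the inequality is the following. For representatives $B,C$ of $b,c$ and $\gamma<0$ near $0$,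
$$(BC)^{|\gamma}=B^{|\gamma}c+b\,C^{|\gamma}+(\text{terms with two negative coordinates}).$$
By (c) one may choose $\gamma$ so that $B^{|\gamma}$ has large rank, and then one wants $B^{|\gamma}c$ to show that $(BC)^{|\gamma}$ has large rank. This stops at the second term: $b\,C^{|\gamma}$ may have the same rank as $B^{|\gamma}c$ and cancel it. For instance let
$$B=\sum_{k\ge1}t^{-2^{-k}},\qquad C=t^{-1/2}-\sum_{k\ge2}t^{-2^{-k}},\qquad\gamma=-\tfrac12 .$$
Here $c=-b$, and the pairs of points of the closures with sum $-\frac12$ are $(-\frac12,0),(0,-\frac12),(-\frac14,-\frac14)$. So $(BC)^{|-1/2}=c+b-1=-1$ has rank $0$, although each of the two main terms has rank $1$. At $\gamma=-2^{-k}$ with $k\ge2$ one gets $c-b-1=-2b-1$, of rank $1$. So a given $\gamma$ can be unlucky, and in characteristic $2$ every one of these $\gamma$ would be.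

What helps is to read the formula for $(BC)^{|\gamma}$ as an approximate product rule, with $B\mapsto B^{|\gamma}$ in the role of a derivation $\partial$. For a true derivation, $c\,\partial u-u\,\partial c=c^2\,\partial(u/c)$, in which $\partial c$ has disappeared. If $u=a^kcd$ and $\partial d$ is negligible, the right side is $k\,a^{k-1}(\partial a)\,c^2d$. So from an unexpectedly small rank of $u=a^kcd$ we will deduce an unexpectedly small rank of $a^{k-1}a'c^2d$, where $a'=A^{|\gamma}$ has smaller rank than $a$. The price is that $c$ is doubled, so we must work with lists of germs. The levels in (O3) decide which factors are negligible.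

**Definition (bad list, level of a germ).** A list is a finite multiset of nonzero germs $b_1,\dots,b_n$. It is bad if $\rho(b_1\cdots b_n)<\rho(b_1)\oplus\dots\oplus\rho(b_n)$. The empty product is $1$ and the empty sum is $0$. The level of a nonzero germ $b$ is $\ell(\rho(b))$. We write $a^{\times k}$ for $k$ copies of $a$.

We shall prove that over our $L$ there are no bad lists. Over a field of characteristic $2$, where the same definitions make sense, the germ $\Theta^{|0}$ with $p=2$ would give the bad list $(\Theta^{|0},\Theta^{|0})$: its product has rank $1<2$. The level of $\Theta^{|0}$ is $\ell(1)=0$, and a nonzero constant has level $\infty$.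

**Lemma 4.** Let $e$ be an ordinal and $k\ge1$. Let $a$ be a germ of level $e$, $\mathbf c=(c_i)$ a list of germs of level $\ge e$, and $\mathbf d=(d_j)$ a list of germs of level $>e$. If $(a^{\times k},\mathbf c,\mathbf d)$ is bad, then there is $a'\ne0$ with $\rho(a')<\rho(a)$ such that $(a^{\times(k-1)},a',\mathbf c,\mathbf c,\mathbf d)$ is bad.

*Proof.* **Step 1.** We fix notation that measures how bad the list is. By (O3) write
$$\alpha=\rho(a)=\omega^e(\kappa+1),\qquad\sigma=\bigoplus\rho(c_i)=\omega^e\mu_c,\qquad\eta=\bigoplus\rho(d_j)=\omega^e\mu_d,$$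
with $\mu_d$ zero or a limit. Let $\mu=((k-1)\odot(\kappa+1))\oplus\kappa\oplus\mu_c\oplus\mu_d$. By (O1), as $\kappa+1=\kappa\oplus1$,
$$\tau:=(k\odot\alpha)\oplus\sigma\oplus\eta=\omega^e(\mu+1),\qquad\tau^-:=\omega^e\mu=((k-1)\odot\alpha)\oplus\omega^e\kappa\oplus\sigma\oplus\eta .$$
Put $c=\prod c_i$, $d=\prod d_j$, $u=a^kcd$. By Lemma 3, $\rho(c)\le\sigma$ and $\rho(d)\le\eta$. Badness says $\rho(u)<\tau=\omega^e\mu+\omega^e$, so there is $\delta<\omega^e$ with $\rho(u)\le\tau^-\oplus\delta$.

**Step 2.** We choose the point $\gamma$ at which to "differentiate". Take representatives $A,C,D\in\mathcal H_L^{\le0}$ of $a,c,d$ and let $U=A^kCD$. By (b) there is $\varepsilon>0$ such that for all $x\in(-\varepsilon,0)$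
$$\rho(A^{|x})<\alpha,\quad\rho(C^{|x})<\sigma,\quad\rho(D^{|x})<\eta,\quad\rho(U^{|x})<\tau^-\oplus\delta .$$
(If, say, $\rho(C^{|x})=-\infty$, then $\rho(C^{|x})<\sigma$ since $\sigma\ge0$.) Since $\omega^e\kappa+\delta<\omega^e(\kappa+1)=\alpha$, (c) gives $\gamma\in(-\varepsilon,0)$ such that $a':=A^{|\gamma}$ has $\rho(a')\ge\omega^e\kappa+\delta$. Also $\rho(a')<\alpha$. Thus $a'\ne0$ and $\rho(a')=\omega^e\kappa\oplus\delta'$ with $\delta\le\delta'<\omega^e$. Put $c'=C^{|\gamma}$ and $d'=D^{|\gamma}$.

**Step 3.** We write out the product rule and bound its error. By Lemma 1, $U^{|\gamma}=\sum A^{|x_1}\cdots A^{|x_k}C^{|y}D^{|z}$ over $x_1+\dots+x_k+y+z=\gamma$, where only coordinates in $[\gamma,0]$ matter. At least one coordinate is negative, and if exactly one is, it equals $\gamma$. Hence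
$$U^{|\gamma}=k\,a^{k-1}a'cd+a^kc'd+E,$$
where $E$ is the sum of $a^kcd'$ and the terms with at least two negative coordinates.

We claim $\rho(E)<\tau^-$. Take a term of $E$ with all $k+2$ factors nonzero. The $i$-th factor has rank $\omega^e\nu_i'+\delta_i\le\omega^e\nu_i$, where $\delta_i<\omega^e$ and $\nu_i\in\{\kappa+1,\mu_c,\mu_d\}$ is the corresponding bound, so that $\bigoplus\nu_i=\mu+1$. Then $\nu_i'\le\nu_i$. If the $i$-th coordinate is negative, the rank inequality is strict by Step 2, so $\nu_i'+1\le\nu_i$ by (O2). If moreover this is the $D$-factor, then $\mu_d>\nu_i'$ is a nonzero limit, so $\nu_i'+2\le\nu_i$. In the term $a^kcd'$, and in every term with two negative coordinates, we therefore get $\nu'+2\le\mu+1$ for $\nu'=\bigoplus\nu_i'$, that is, $\nu'+1\le\mu$. By Lemma 3 and (O1) the term has rank $<\omega^e(\nu'+1)\le\omega^e\mu=\tau^-$. Lemma 2 gives the claim.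

**Step 4.** We eliminate $c'$ by the quotient rule. Multiplying by $c$ and using $a^kcd=u$,
$$k\,a^{k-1}a'c^2d=c\,U^{|\gamma}-u\,c'-cE .$$
By Lemma 3 and strict monotonicity of $\oplus$, each term on the right has rank $<\sigma\oplus\tau^-\oplus\delta$:

- for $c\,U^{|\gamma}$, because $\rho(c)\le\sigma$ and $\rho(U^{|\gamma})<\tau^-\oplus\delta$;
- for $u\,c'$, because $\rho(u)\le\tau^-\oplus\delta$ and $\rho(c')<\sigma$;
- for $cE$, because $\rho(c)\le\sigma$ and $\rho(E)<\tau^-$.

Here the characteristic enters: $k\ne0$ in $L$. So by Lemma 2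
$$\rho(a^{k-1}a'c^2d)<\sigma\oplus\tau^-\oplus\delta\le\sigma\oplus\tau^-\oplus\delta'=((k-1)\odot\alpha)\oplus\rho(a')\oplus\sigma\oplus\sigma\oplus\eta ,$$
which says that $(a^{\times(k-1)},a',\mathbf c,\mathbf c,\mathbf d)$ is bad. $\square$

## 6. Reducing a bad list to constants: additivity of the rank

Lemma 4 trades one copy of $a$ for a germ $a'$ of smaller rank, but doubles $\mathbf c$ and gives no control of the level of $a'$. The next lemma organizes the descent. The doubling is made harmless by a measure that ignores multiplicities, and the level of $a'$ is repaired by an inner induction.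

**Lemma 5.** For every ordinal $e$ the following statement $C(e)$ holds. Let $\xi$ be an ordinal, $\mathbf u$ a list of germs of rank $<\xi$, and $\mathbf d$ a list of germs of level $\ge e$. If $(\mathbf u,\mathbf d)$ is bad, then there is a list $\mathbf u'$ of germs of rank $<\xi$ and level $\ge e$ with $(\mathbf u',\mathbf d)$ bad.

*Proof.* We use induction on $e$, assuming $C(e')$ for all $e'<e$. Fix $\xi$ and $\mathbf d$.

**Step 1.** We choose a minimal counterexample-like object. Consider finite families $\mathcal W=((b_i,k_i))_{i\in I}$ with $b_i\ne0$, $\rho(b_i)<\xi$, $k_i\ge1$, the $b_i$ not necessarily distinct, such that $((b_i^{\times k_i})_i,\mathbf d)$ is bad. One exists: take $\mathbf u$ with all $k_i=1$. Choose one minimizing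
$$m(\mathcal W)=\bigoplus_{i\in I}\omega^{\rho(b_i)},$$
in which the $k_i$ play no part. It suffices to show that all $b_i$ have level $\ge e$. Suppose not, let $a=b_{i_0}$ have minimal level $e_1<e$, and put $\alpha=\rho(a)$.

**Step 2.** We remove the copies of $a$ one at a time. For $0\le j\le k_{i_0}$ let $S(j)$ be the statement: there are integers $k_i'\ge1$ ($i\ne i_0$) and a list $\mathbf w$ of germs of rank $<\alpha$ and level $\ge e_1$ such that
$$\big(a^{\times j},\ (b_i^{\times k_i'})_{i\ne i_0},\ \mathbf w,\ \mathbf d\big)\quad\text{is bad.}$$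
$S(k_{i_0})$ holds with $k_i'=k_i$ and $\mathbf w$ empty. Assume $S(j)$ with $j\ge1$. Apply Lemma 4 at level $e_1$ with $k=j$ and $\mathbf c=((b_i^{\times k_i'}),\mathbf w)$; this is allowed because $e_1$ is the minimal level among the $b_i$ and the members of $\mathbf d$ have level $\ge e>e_1$. We get $a'$ of rank $<\alpha$ with
$$\big(a',\ a^{\times(j-1)},\ (b_i^{\times2k_i'}),\ \mathbf w,\ \mathbf w,\ \mathbf d\big)\quad\text{bad.}$$
Now apply $C(e_1)$ with the bound $\alpha$, first list $(a')$, and all remaining members, which have level $\ge e_1$, as second list. This replaces $a'$ by a list $\mathbf w'$ of germs of rank $<\alpha$ and level $\ge e_1$. So $S(j-1)$ holds, with $2k_i'$ and $(\mathbf w,\mathbf w,\mathbf w')$.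

**Step 3.** We contradict minimality. By Step 2, $S(0)$ holds. The family $\mathcal W'$ consisting of $(b_i,k_i')_{i\ne i_0}$ and $(w,1)$ for $w$ in $\mathbf w$ is admissible, as all ranks are $<\xi$. In passing from $m(\mathcal W)$ to $m(\mathcal W')$ the summand $\omega^\alpha$ is replaced by a finite natural sum of $\omega^{\rho(w)}$ with $\rho(w)<\alpha$. By (O4), $m(\mathcal W')<m(\mathcal W)$, a contradiction. $\square$

**Theorem 6** (Berarducci's theorem; A. Berarducci, *Factorization in generalized power series*, Trans. AMS 352 (2000))**.** $\rho(bc)=\rho(b)\oplus\rho(c)$ for all $b,c\in\mathcal G_L$.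

*Proof.* If $b$ or $c$ is $0$, both sides are $-\infty$. By Lemma 3 it suffices to show that no list is bad. Let $\mathbf u$ be bad, and let $\xi$ be an ordinal larger than all its ranks. Apply $C(\xi)$ with $\mathbf d$ empty. We get a bad list of germs of rank $<\xi\le\omega^\xi$ and level $\ge\xi$. A nonzero ordinal of level $\ge\xi$ is $\ge\omega^\xi$, so all ranks are $0$. By (a) the members are nonzero constants. Their product is a nonzero constant, of rank $0$, so the list is not bad. This is a contradiction. $\square$

We record this in graded form. For an ordinal $\alpha$, the sets $\mathcal G_{L,\le\alpha}$ and $\mathcal G_{L,<\alpha}$ of germs of rank $\le\alpha$ and $<\alpha$ are $L$-subspaces by Lemma 2. Put $\mathrm{gr}_\alpha=\mathcal G_{L,\le\alpha}/\mathcal G_{L,<\alpha}$; then $\mathrm{gr}_0=L$ by (a). By Lemma 3 and strict monotonicity, multiplication induces bilinear, commutative, associative maps $\mathrm{gr}_\alpha\times\mathrm{gr}_\beta\to\mathrm{gr}_{\alpha\oplus\beta}$, and Theorem 6 says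
$$\text{a product of nonzero classes is nonzero.}\tag{3}$$

## 7. Bounded series modulo $t=\pi$, and the degree

Let $K$ be a field of characteristic $0$, $\pi\in K^\times$, and $\bar K$ an algebraic closure. From now on the spaces $\mathrm{gr}_\alpha$ are taken for $L=\bar K$. We have $\mathcal G_K\subset\mathcal G_{\bar K}$ with the same $\rho$. The case of interest is $K=\breve{\mathbf Q}_p$, $\pi=p$.

**Definition (the ring $R$).** Let
$$\mathcal N=\Big\{H\in\mathcal H_K:\ \sum_{n\in\mathbf Z}H_{y+n}\pi^n=0\ \text{ for all }y\in\mathbf R\Big\},\qquad R=\mathcal H_K/\mathcal N,$$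
where the sums are finite because supports are bounded.

$\mathcal N$ is an ideal: for $H\in\mathcal N$ and $G\in\mathcal H_K$, the sum $\sum_n(GH)_{y+n}\pi^n=\sum_{n,x}G_xH_{y-x+n}\pi^n$ has finitely many nonzero terms and equals $\sum_xG_x\sum_nH_{y-x+n}\pi^n=0$. As $1\notin\mathcal N$, $R$ is a nonzero $K$-algebra, and $t=\pi$ in $R$.

For $u\in R$ represented by $F$ put $\hat u_y=\sum_nF_{y+n}\pi^n\in K$, which does not depend on $F$; note $\hat u_{y+1}=\pi^{-1}\hat u_y$. Put
$$\Sigma(u)=\{y\in[0,1):\hat u_y\ne0\},\qquad\hat U=\sum_{y\in[-1,2)}\hat u_yt^y,\qquad u^{[x]}=\sum_{n\in\mathbf Z}\pi^nF^{|x+n}\in\mathcal G_K .$$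
The last sum is finite. The support of $\hat U$ lies in a finite union of translates of $\operatorname{supp}F$, so $\hat U\in\mathcal H_K$. Representing $F^{|x+n}$ by $\sum_{\eta\in[0,1)}F_{x+n-\eta}t^{-\eta}$, we see that
$$u^{[x]}\ \text{ is the germ of }\ \sum_{\eta\in[0,1)}\hat u_{x-\eta}\,t^{-\eta} .$$
Therefore $u^{[x]}$ depends only on $u$ and is $K$-linear in $u$; moreover $u^{[x+1]}=\pi^{-1}u^{[x]}$, and $u^{[x]}=\hat U^{|x}$ for $x\in[0,1]$.

**Definition (degree).** $\deg u=\max_{x\in\mathbf R}\rho(u^{[x]})$.

The maximum exists by (e), applied to $\hat U$ on $[0,1]$, and by periodicity of $x\mapsto\rho(u^{[x]})$. If $\deg u\ne-\infty$, it is attained on finitely many classes mod $\mathbf Z$. For example, let $u$ be the class of $\Theta$. Since $\overline{\operatorname{supp}\Theta}=\{-p^{-k}\}\cup\{0\}$ contains no nonzero integer, $u^{[0]}=\Theta^{|0}$ has rank $1$, and $\rho(u^{[x]})\le0$ for $x\notin\mathbf Z$. So $\deg u=1$, attained on the class of $0$ only.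

- (D0) $\deg u=-\infty$ iff $u=0$, and $\deg u\le0$ iff $\Sigma(u)$ is finite. The coefficient $\hat u_x$ is the constant coefficient of $u^{[x]}$, so if all $u^{[x]}$ vanish, then $\hat u\equiv0$ and $u=0$. If $\deg u=0$, every $x\in\Sigma(u)$ has $u^{[x]}\ne0$, so it attains the maximum, and $\Sigma(u)$ is finite. If $\Sigma(u)$ is finite, then $\operatorname{supp}\hat U$ is finite and all ranks are $\le0$.
- (D1) $(uv)^{[z]}=\sum_{x\in[0,1)}u^{[x]}v^{[z-x]}$, with finitely many $x$ having both factors nonzero; the term depends only on $x$ mod $\mathbf Z$. Indeed if $F,G$ represent $u,v$, Lemma 1 gives $(uv)^{[z]}=\sum_n\sum_{x'}\pi^nF^{|x'}G^{|z+n-x'}$, where finitely many $(n,x')$ have both germs nonzero. Write $x'=x+m$ with $x\in[0,1)$, $m\in\mathbf Z$, and $n=m+l$. The term becomes $\pi^mF^{|x+m}\cdot\pi^lG^{|z-x+l}$. Sum over $m$ and $l$.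
- (D2) $\deg(u+v)\le\max(\deg u,\deg v)$, $\deg(uv)\le\deg u\oplus\deg v$, and $\deg(\lambda u)=\deg u$ for $\lambda\in K^\times$. This follows from Lemmas 2 and 3 and (D1).

For the class $u$ of $\Theta$ we can now finish by hand. By (D1) and Lemma 3, $(u^n)^{[0]}\equiv(u^{[0]})^n$ modulo germs of rank $<n$, because a term using some $u^{[x]}$ with $x\notin\mathbf Z$ has rank $<n$. By (2), $\deg(u^n)=n$. So by (D2) no nonzero polynomial over $K$ vanishes at $u$.

This used that the top rank occurs on one class mod $\mathbf Z$. If it occurs on several classes, then $(uv)^{[z]}$ is a sum of several products of the top rank, which may cancel. Such cancellation is real. Suppose $\pi=s^2$ with $s\in K$. Then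
$$(t^{1/2}-s)(t^{1/2}+s)=t-\pi=0\quad\text{in }R,$$
and both factors are nonzero. Multiplying each factor by $\Theta$ gives two elements of degree $1$ with product $0$. (For $u=(t^{1/2}-s)\Theta$, $u^{[0]}\equiv-s\,\Theta^{|0}$ and $u^{[1/2]}\equiv\Theta^{|0}$ modulo rank $<1$, and similarly for the other; other classes have rank $\le0$.) So $\deg(uv)=\deg u\oplus\deg v$ is false for general $(K,\pi)$.

## 8. Characters with $\psi(1)=\pi$ and the theorem on $R$

The remedy is to combine the top germs $u^{[x]}$ into one class, weighting $u^{[x]}$ by $\psi(x)$ for a character $\psi$. This turns the convolution (D1) into a product in the graded ring, where (3) is available. One character may miss $u$; all characters together do not.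

Let $\Gamma\subset\mathbf R$ be a finitely generated subgroup containing $1$. Then $\Gamma\cap\mathbf Q=\frac1N\mathbf Z$ for some $N$, and $\Gamma/(\Gamma\cap\mathbf Q)$ is finitely generated and torsion-free, hence free. So $\Gamma=\frac1N\mathbf Z\oplus\mathbf Z\gamma_1\oplus\dots\oplus\mathbf Z\gamma_r$. Let
$$\Psi=\{\psi\in\operatorname{Hom}(\Gamma,\bar K^\times):\psi(1)=\pi\}\cong\{(s,z):s^N=\pi,\ z\in(\bar K^\times)^r\},\qquad s=\psi(1/N),\ z_i=\psi(\gamma_i).$$
In particular $\Psi\ne\emptyset$.

**Definition (initial form).** For $u\in R$ and an ordinal $\alpha\ge\deg u$ let $T_\alpha(u)=\{x:\rho(u^{[x]})=\alpha\}$. It is a finite union of classes mod $\mathbf Z$, empty iff $\deg u<\alpha$. Call $(u,\alpha)$ admissible if $\deg u\le\alpha$ and $T_\alpha(u)\subset\Gamma$. In that case put, for $\psi\in\Psi$,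
$$\mathrm{in}_\alpha(u,\psi)=\sum_{x\in T_\alpha(u)/\mathbf Z}\psi(x)\,u^{[x]}\ \bmod\mathcal G_{\bar K,<\alpha}\ \in\mathrm{gr}_\alpha .$$

The term $\psi(x)u^{[x]}$ depends only on $x$ mod $\mathbf Z$, since $\psi(x+1)=\pi\psi(x)$ and $u^{[x+1]}=\pi^{-1}u^{[x]}$. One may equally sum over $X/\mathbf Z$ for any finite union of classes $X$ with $T_\alpha(u)\subset X\subset\Gamma$, since the extra terms have rank $<\alpha$. As an example take $\pi=s^2$ and $u=t^{1/2}-s$, $\alpha=0$, $\Gamma=\frac12\mathbf Z$. Then $u^{[0]}=-s$, $u^{[1/2]}=1$, and $\mathrm{in}_0(u,\psi)=\psi(\frac12)-s$. This is $0$ for $\psi(\frac12)=s$ and $-2s\ne0$ for $\psi(\frac12)=-s$.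

- (I1) If $(u,\alpha)$ and $(v,\alpha)$ are admissible and $\lambda,\lambda'\in K$, then $(\lambda u+\lambda'v,\alpha)$ is admissible and $\mathrm{in}_\alpha$ is $K$-linear: sum over $X=T_\alpha(u)\cup T_\alpha(v)$.
- (I2) If $(u,\alpha)$ and $(v,\beta)$ are admissible, then so is $(uv,\alpha\oplus\beta)$, and $\mathrm{in}_{\alpha\oplus\beta}(uv,\psi)=\mathrm{in}_\alpha(u,\psi)\,\mathrm{in}_\beta(v,\psi)$.
- (I3) If $(u,\alpha)$ is admissible and $\mathrm{in}_\alpha(u,\psi)=0$ for all $\psi\in\Psi$, then $\deg u<\alpha$.

*Proof of (I2).* By (D1) and Lemma 3, modulo rank $<\alpha\oplus\beta$ we have $(uv)^{[z]}\equiv\sum u^{[x]}v^{[z-x]}$, summed over the classes $x\in T_\alpha(u)/\mathbf Z$ with $z-x\in T_\beta(v)$; all other terms have smaller rank. Hence $T_{\alpha\oplus\beta}(uv)\subset X:=T_\alpha(u)+T_\beta(v)\subset\Gamma$. Multiply by $\psi(z)=\psi(x)\psi(z-x)$ and sum over $z\in X/\mathbf Z$. Each pair of classes in $(T_\alpha(u)/\mathbf Z)\times(T_\beta(v)/\mathbf Z)$ occurs exactly once. $\square$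

*Proof of (I3).* Let $X_0$ be a set of representatives of $T_\alpha(u)/\mathbf Z$, and suppose $X_0\ne\emptyset$.

**Step 1.** We show that there are enough characters: the vectors $(\psi(x))_{x\in X_0}$, $\psi\in\Psi$, span $\bar K^{X_0}$. Otherwise there is $(c_x)\ne0$ with $\sum_xc_x\psi(x)=0$ for all $\psi\in\Psi$. Fix $\psi_0\in\Psi$. For every $\chi$ in the group $\widehat\Delta=\operatorname{Hom}(\Gamma/\mathbf Z,\bar K^\times)$ we have $\psi_0\chi\in\Psi$, so $\sum_xc_x\psi_0(x)\chi(x)=0$. Now $\Gamma/\mathbf Z\cong\mathbf Z/N\times\mathbf Z^r$, and $\bar K$ contains a primitive $N$-th root of unity and the element $2$ of infinite multiplicative order. So $\widehat\Delta$ separates the points of $\Gamma/\mathbf Z$, and the maps $\chi\mapsto\chi(x)$, $x\in X_0$, are pairwise distinct characters of the group $\widehat\Delta$. By Dedekind–Artin independence of characters, all $c_x\psi_0(x)=0$, so all $c_x=0$, a contradiction.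

**Step 2.** We recover each top germ. For $x_0\in X_0$, Step 1 shows that the class of $u^{[x_0]}$ in $\mathrm{gr}_\alpha$ is a $\bar K$-linear combination of the $\mathrm{in}_\alpha(u,\psi)$, hence $0$. This contradicts $\rho(u^{[x_0]})=\alpha$. So $T_\alpha(u)=\emptyset$. $\square$

**Theorem 7.** If $u\in R$ satisfies $P(u)=0$ for some nonzero $P\in K[X]$, then $\Sigma(u)$ is finite.

*Proof.* We may take $P=X^n+\sum_{i<n}c_iX^i$, and $n\ge1$ since $R\ne0$. Suppose $\Sigma(u)$ is infinite. Then $\alpha=\deg u>0$ by (D0).

**Step 1.** The equation forces the degree of $u^n$ to drop. By (D2), and $\deg1=0$,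
$$\deg(u^n)=\deg\Big(\sum_{i<n}c_iu^i\Big)\le(n-1)\odot\alpha<n\odot\alpha .$$

**Step 2.** The initial forms do not allow this. Let $\Gamma$ be generated by $1$ and $T_\alpha(u)$; it is finitely generated because $T_\alpha(u)$ is a finite union of classes mod $\mathbf Z$. By (I2), $\mathrm{in}_\alpha(u,\psi)^n=\mathrm{in}_{n\odot\alpha}(u^n,\psi)$, which is $0$ by Step 1, for every $\psi\in\Psi$. By (3), $\mathrm{in}_\alpha(u,\psi)=0$ for all $\psi$. By (I3), $\deg u<\alpha$, a contradiction. $\square$

## 9. Bounded algebraic series: proof of Theorem A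

Take $K=\breve{\mathbf Q}_p$ and $\pi=p$. Let $\mathcal H_0=\mathcal H_K\cap W((t^{\mathbf Q}))$, the series with bounded rational support and coefficients in $W$. It is a subring of both rings. For $H\in\mathcal H_0$ the conditions $H\in\mathcal N_P$ and $H\in\mathcal N$ coincide, because the condition at irrational $y$ is vacuous:
$$\mathcal H_0\cap\mathcal N_P=\mathcal H_0\cap\mathcal N .\tag{4}$$

**Step 1.** (i) $\Rightarrow$ (ii) only enlarges the base field, so there is nothing to prove.

**Step 2.** For (ii) $\Rightarrow$ (iii) we transport the equation from $\mathbf L_p$ to $R$. Let $P=\sum c_iX^i\ne0$ with $P(f)=0$; clearing denominators, $c_i\in W$. Since $\operatorname{Supp}f$ is bounded, $\tilde f\in\mathcal H_0$. Then $P(\tilde f)\in\mathcal H_0$ maps to $P(f)=0$ in $\mathbf L_p$, so $P(\tilde f)\in\mathcal H_0\cap\mathcal N_P\subset\mathcal N$. The class $u\in R$ of $\tilde f$ therefore satisfies $P(u)=0$, and $\Sigma(u)$ is finite by Theorem 7. Now $\hat u_q=\sum_n[f(q+n)]p^n$ is nonzero iff some $f(q+n)\ne0$, by uniqueness of Teichmüller expansions. So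 $\Sigma(u)=\Sigma(f)$, and $\operatorname{Supp}f$ is a bounded subset of a finite union of cosets of $\mathbf Z$. It is finite.

**Step 3.** For (iii) $\Rightarrow$ (i) we write $f$ as a finite sum of algebraic elements. Each $[f(q)]$ is $0$ or a root of unity, and for $q=a/b$ with integers $a$ and $b\ge1$, $(p^q)^b=p^a$. So each $[f(q)]p^q$ is algebraic over $\mathbf Q_p$, and so is $f$. $\square$

In particular, a $p$-adic algebraic number with bounded support has finite support.

## 10. $R$ is a domain when all $X^N-\pi$ are irreducible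

For Theorem B we need degrees to be additive in $R$. The example with $\pi=s^2$ shows what must be excluded. Assume in this section

(Irr) $\quad X^N-\pi$ is irreducible over $K$ for all $N\ge1$.

For $(\breve{\mathbf Q}_p,p)$ this is Eisenstein's criterion. Fix $\Gamma$ as in Section 8, and for a root $s$ of $X^N-\pi$ put $C_s=\{\psi\in\Psi:\psi(1/N)=s\}\cong(\bar K^\times)^r$. The group $\mathrm{Gal}(\bar K/K)$ acts coefficientwise on $\mathcal G_{\bar K}$, preserving supports, hence $\rho$, and fixing $\mathcal G_K$. So it acts semilinearly on $\mathrm{gr}_\alpha$, and since $u^{[x]}\in\mathcal G_K$,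
$$\sigma(\mathrm{in}_\alpha(u,\psi))=\mathrm{in}_\alpha(u,\sigma\circ\psi).$$

- (I4) If $(u,\alpha)$ is admissible and $\mathrm{in}_\alpha(u,\cdot)\equiv0$ on one $C_s$, then $\deg u<\alpha$. By (Irr) the Galois group permutes the roots $s$ transitively, so every $\psi\in\Psi$ is $\sigma\circ\psi'$ with $\psi'\in C_s$. So $\mathrm{in}_\alpha(u,\psi)=\sigma(\mathrm{in}_\alpha(u,\psi'))=0$ for all $\psi$; apply (I3).
- (I5) On $C_s$ the map $z\mapsto\mathrm{in}_\alpha(u,\psi)$ has the form $\sum_mz^mv_m$, a finite sum with $m\in\mathbf Z^r$, $v_m\in\mathrm{gr}_\alpha$, since $\psi(\frac aN+\sum m_i\gamma_i)=s^az^m$. If finitely many maps $\Phi_j$ of this form (possibly with values in different $\mathrm{gr}_\alpha$) are each not identically $0$, then some $z$ has all $\Phi_j(z)\ne0$. To see this, choose $\bar K$-linear functionals $\lambda_j$ with $\lambda_j\circ\Phi_j\not\equiv0$. The product of these nonzero Laurent polynomials is a nonzero Laurent polynomial, and as $\bar K$ is infinite it does not vanish identically on $(\bar K^\times)^r$.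

**Theorem 8.** Under (Irr): (1) $\deg(uv)=\deg u\oplus\deg v$, so $R$ is a domain; (2) every $y\in\operatorname{Frac}R$ algebraic over $K$ lies in $K[t^{1/N}]\subset R$ for some $N$.

*Proof of (1).* If $u$ or $v$ is $0$, both sides are $-\infty$. Let $u,v\ne0$ have degrees $\alpha,\beta$. Let $\Gamma$ be generated by $1$, $T_\alpha(u)$, $T_\beta(v)$, and fix $s$. By (I4) neither $\mathrm{in}_\alpha(u,\cdot)$ nor $\mathrm{in}_\beta(v,\cdot)$ vanishes identically on $C_s$, so by (I5) there is one $\psi\in C_s$ with both nonzero. By (I2) and (3), $\mathrm{in}_{\alpha\oplus\beta}(uv,\psi)\ne0$. So $T_{\alpha\oplus\beta}(uv)\ne\emptyset$, which gives $\deg(uv)=\alpha\oplus\beta$. $\square$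

*Proof of (2).* **Step 1.** We show that algebraic quotients have numerator and denominator of equal degree: if $a,b\in R\setminus\{0\}$ and $a/b$ is algebraic over $K$, then $\deg a=\deg b$. Let $P=\sum_{i=0}^nc_iX^i$ be the monic minimal polynomial of $a/b$. Then $c_0\ne0$ and $\sum_ic_ia^ib^{n-i}=0$. By (1), $\deg(a^ib^{n-i})=(i\odot\deg a)\oplus((n-i)\odot\deg b)$. If $\deg a\ne\deg b$, this is strictly monotone in $i$. Then the term $i=n$ or the term $i=0$ has degree strictly larger than all others, contradicting (D2).

**Step 2.** We find the leading coefficient of $y$. Let $y=a/b\ne0$ be algebraic over $K$ with monic minimal polynomial $P=\sum c_iX^i=\prod_{j=1}^n(X-\lambda_j)$ over $\bar K$, and $\alpha=\deg a=\deg b$. Let $\Gamma$ be generated by $1$, $T_\alpha(a)$, $T_\alpha(b)$, and fix $s$. Put $\Phi_\lambda(\psi)=\mathrm{in}_\alpha(a,\psi)-\lambda\,\mathrm{in}_\alpha(b,\psi)$ for $\lambda\in\bar K$. By (I1) and (I2),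
$$\prod_j\Phi_{\lambda_j}(\psi)=\sum_ic_i\,\mathrm{in}_\alpha(a,\psi)^i\,\mathrm{in}_\alpha(b,\psi)^{n-i}=\mathrm{in}_{n\odot\alpha}\Big(\sum_ic_ia^ib^{n-i},\psi\Big)=0 .$$
By (3), for each $\psi$ some $\Phi_{\lambda_j}(\psi)=0$. By (I5), $\Phi_\lambda\equiv0$ on $C_s$ for one root $\lambda$.

**Step 3.** We show $\lambda\in K(s)$. Let $\sigma\in\mathrm{Gal}(\bar K/K(s))$. It permutes $C_s$, and $\sigma(\Phi_\lambda(\psi))=\Phi_{\sigma\lambda}(\sigma\circ\psi)$, so $\Phi_{\sigma\lambda}\equiv0$ on $C_s$. Subtracting, $(\lambda-\sigma\lambda)\,\mathrm{in}_\alpha(b,\cdot)\equiv0$ on $C_s$. Since $\deg b=\alpha$, (I4) gives $\sigma\lambda=\lambda$. As the characteristic is $0$, $\lambda\in K(s)$, so $\lambda=Q(s)$ for some $Q\in K[X]$.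

**Step 4.** We subtract the corresponding element of $K[t^{1/N}]$ and show that nothing is left. Let $w=Q(t^{1/N})\in R$. The pairs $(1,0)$ and $(t^{1/N},0)$ are admissible, with initial forms $1$ and $\psi(1/N)$. So $(w,0)$ is admissible and $\mathrm{in}_0(w,\psi)=Q(s)=\lambda$ on $C_s$. By (I1) and (I2), $\mathrm{in}_\alpha(a-wb,\cdot)=\Phi_\lambda\equiv0$ on $C_s$. By (I4), $\deg(a-wb)<\alpha=\deg b$. But $(a-wb)/b=y-w$ is algebraic over $K$, since $(t^{1/N})^N=\pi$. If $a-wb\ne0$, Step 1 would give $\deg(a-wb)=\deg b$. So $a=wb$ and $y=w$. (The element $y=0$ lies in $K$.) $\square$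

## 11. Embedding $\mathbf B$ into $R$, and proof of Theorem B

Take $K=\breve{\mathbf Q}_p$ and $\pi=p$ again.

**Step 1.** We embed part of $\mathbf L_p$ into $R$. Let $\varphi:\mathcal H_0\to\mathbf L_p$ be the projection. By (4) its kernel is $\mathcal H_0\cap\mathcal N$, so $\mathbf B_0:=\varphi(\mathcal H_0)$ embeds in $R$ as a $W$-algebra. Since $p$ is a unit in $R$, this extends to an injective $K$-algebra map $\iota:\mathbf B_0[1/p]\to R$, with $\iota(p^{1/N})=t^{1/N}$.

**Step 2.** We compare supports and show $\mathbf B_0[1/p]\subset\mathbf B$. Let $f=\varphi(G)$. Then $\tilde f-G\in\mathcal N_P$ gives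
$$\widehat{\iota f}_q=\sum_n[f(q+n)]p^n\qquad(q\in\mathbf Q). \tag{5}$$
At irrational $y$ we have $\widehat{\iota f}_y=0$. By uniqueness of Teichmüller expansions $\Sigma(\iota f)=\Sigma(f)$, and this set is well-ordered because it is contained in $\operatorname{supp}\hat U$ for $u=\iota f$. Multiplication by $p$ shifts $\operatorname{Supp}$ by $1$, since $p\equiv t$ mod $\mathcal N_P$, and changes neither $\Sigma(f)$ nor $\Sigma(\iota f)$. Hence $\mathbf B_0[1/p]\subset\mathbf B$, with $\Sigma(\iota f)=\Sigma(f)$ throughout.

**Step 3.** We show the reverse inclusion. Let $f\in\mathbf B$. After multiplying by some $p^m$ we may assume $\operatorname{Supp}f\subset[0,\infty)$. Put $a_q=\sum_n[f(q+n)]p^n\in W$ for $q\in[0,1)\cap\mathbf Q$. The series $G=\sum a_qt^q$ has support $\Sigma(f)$, which is well-ordered and bounded, so $G\in\mathcal H_0$. And $\tilde f-G\in\mathcal N_P$ by construction. Thus $f=\varphi(G)\in\mathbf B_0$.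

So $\mathbf B=\mathbf B_0[1/p]$ is a $K$-subalgebra of $\mathbf L_p$. When $\Sigma(f)$ is finite, the same computation, undoing the factor $p^m$, gives
$$f=\sum_{q\in\Sigma(f)}a_q\,p^q,\qquad a_q=\sum_n[f(q+n)]p^n\in K. \tag{6}$$
Define $\deg f:=\deg\iota(f)$ for $f\in\mathbf B$.

**Step 4.** We prove part 1. If $f\in\mathbf B$ is algebraic over $K$, so is $\iota f$, and $\Sigma(f)=\Sigma(\iota f)$ is finite by Theorem 7. For a set of rationals in $[0,1)$ obtained in this way, finiteness is equivalent to $\operatorname{Supp}f\subset\frac1N\mathbf Z$ for some $N$. Conversely, if $\operatorname{Supp} f\subset\frac1N\mathbf Z$, then $\Sigma(f)$ is finite and (6) gives $f\in K(p^{1/N})$, algebraic over $K$. If moreover all $f(q)\in\mathbf F_{p^k}$, then (6) gives $f\in W(\mathbf F_{p^k})[1/p](p^{1/N})$, a finite extension of $\mathbf Q_p$. If $f$ is algebraic over $\mathbf Q_p$, it is algebraic over $K$, and all $f(q)$ lie in one finite field by the result of Lampert and Poonen recalled in Section 3.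

**Step 5.** We prove part 2. By Theorem 8(1) $R$ is a domain, so $\iota$ extends to a $K$-embedding $\operatorname{Frac}\mathbf B\to\operatorname{Frac}R$. If $y\in\operatorname{Frac}\mathbf B$ is algebraic over $K$, Theorem 8(2) gives $\iota(y)=Q(t^{1/N})=\iota(Q(p^{1/N}))$ with $Q\in K[X]$, so $y\in K(p^{1/N})$. Conversely $p^{1/N}\in\mathbf B$ is algebraic over $K$. Finally, an element of $K(p^{1/N})=K[p^{1/N}]$ is, after scaling by some $p^m$, the image under $\varphi$ of a polynomial in $t^{1/N}$ with coefficients in $W$. By (5) its support lies in $\frac1N\mathbf Z$. A quotient of two series of bounded support lies in $\operatorname{Frac}\mathbf B$, so the last claim follows.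

**Step 6.** We prove part 3. The listed properties of $\deg$ are (D0), (D2) and Theorem 8(1), together with $\Sigma(\iota f)=\Sigma(f)$. For the last assertion we may assume $f\ne0$. Put $\beta=\deg f$ and let $\sum_ic_if^i=0$ with $c_i\in K[g_1,\dots,g_m]$ not all zero. By (D2), and since finite natural sums of ordinals $<\omega^e$ are $<\omega^e$ by (O1), $\deg c_i<\omega^e$. A nonzero term $c_if^i$ has degree $\deg c_i\oplus(i\odot\beta)$. By (D2) the maximal degree among the nonzero terms is attained for two indices $i<j$; otherwise the sum could not be $0$. So $\deg c_i\oplus(i\odot\beta)=\deg c_j\oplus(j\odot\beta)$. Cancelling $i\odot\beta$ gives $\deg c_i=\deg c_j\oplus((j-i)\odot\beta)\ge\beta$. Hence $\beta<\omega^e$.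

**Step 7.** We prove part 4, where $f$ and $g$ need not lie in $\mathbf B$ but their difference does. The series $G=\tilde f-\tilde g$ has coefficients in $W$ and support $D=\{q:f(q)\ne g(q)\}$, which is well-ordered and bounded above by $r$. So $G\in\mathcal H_0$. The element $\varphi(G)=f-g$ is algebraic over $K$, so the class $u$ of $G$ in $R$, which is $\iota(f-g)$, has $\Sigma(u)$ finite by Theorem 7. Now
$$\hat u_q=\sum_n[f(q+n)]p^n-\sum_n[g(q+n)]p^n$$
vanishes iff the two Teichmüller expansions agree, that is, iff $(q+\mathbf Z)\cap D=\emptyset$. So $D$ is bounded and meets finitely many cosets of $\mathbf Z$; it is finite. $\square$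

## 12. Truncations, the equation $X^p-X=p^{-1}$, and the role of characteristic $0$

Let $f$ be algebraic over $\mathbf Q_p$ with $\operatorname{Supp}f\cap(-\infty,r)$ infinite. The truncation $\sum_{q<r}[f(q)]p^q$ has bounded infinite support, so it is transcendental over $\breve{\mathbf Q}_p$ by Theorem A. The tail $\sum_{q\ge r}[f(q)]p^q$ is $f$ minus the truncation, so it is transcendental too. Likewise $\sum_{k\ge1}p^{-1/p^k}$ is transcendental over $\breve{\mathbf Q}_p$, as we also saw by hand in Section 7 (transport the equation as in Section 9).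

Algebraic numbers of this kind exist for every $p$. Let $f\in\mathbf L_p$ satisfy $f^p-f=p^{-1}$. As in Section 1, $v(f)=-1/p$. Let $s_m=\sum_{k=1}^mp^{-1/p^k}$ for $m\ge0$ and $h=f-s_m$, so $v(s_m),v(h)\ge-1/p$. The cross terms in the expansions of $s_m^p$ and of $(s_m+h)^p$ have coefficients divisible by $p$, so they have valuation $\ge1-1=0$. Hence $s_m^p-s_m=p^{-1}-p^{-1/p^m}+O$ and $h^p-h=p^{-1/p^m}+O$, with $O$ of valuation $\ge0$. This forces $v(h)<0$ and $p\,v(h)=-1/p^m$. By (V), exactly as in Section 2, $v(f-s_m)=\min\{q:f(q)\ne s_m(q)\}$, and $s_m(-1/p^{m+1})=0$. So $-1/p^{m+1}\in\operatorname{Supp}f$ for all $m\ge0$.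

Thus infinitely many exponents of $f$ lie in $[-1/p,0)$, and $\operatorname{Supp}f$ is contained in no $\frac1N\mathbf Z$. By Theorem A its support is unbounded. By Theorem B, part 1, $\Sigma(f)$ is not well-ordered, and by part 2, $f$ is not a quotient of two series of bounded support. For $p=2$ this answers the question of Section 1: the corrections to $2^{-1/2}+2^{-1/4}+\cdots$ in the expansion of $(1\pm\sqrt3)/2$ never come to an end. So well-orderedness of $\Sigma(f)$ cannot be dropped from Theorem B, part 1, and a bounded piece of the support of an algebraic number can be infinite.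

Characteristic $0$ of the coefficient field entered in Lemma 4, through $k\ne0$, and in (I3), through roots of unity and the element $2$. In $\overline{\mathbf F}_p((t^{\mathbf Q}))$ the series $\sum_{k\ge1}t^{-1/p^k}$ has bounded infinite support and is a root of $X^p-X-t^{-1}$.
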